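# Stretching the distance between operators by a smooth Lipschitz function: the factor $\log(2/\delta)$

## Two $2\times2$ matrices and their absolute values

Take the function $|x|$, which does not increase distances between real numbers: $\big||x|-|y|\big|\le|x-y|$. Apply it to the two symmetric matrices
$$A=\begin{pmatrix}34&0\\0&0\end{pmatrix},\qquad B=\begin{pmatrix}41&7\\7&-7\end{pmatrix}.$$
Since $A\ge0$, we have $|A|=A$. The trace of $B$ is $34$ and its determinant is $-287-49=-336$, so its eigenvalues are $42$ and $-8$. The polynomial $p(x)=(x^2+336)/50$ satisfies $p(42)=2100/50=42$ and $p(-8)=400/50=8$, hence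
$$|B|=p(B)=\frac1{50}\left[\begin{pmatrix}1730&238\\238&98\end{pmatrix}+336\,I\right]=\begin{pmatrix}41.32&4.76\\4.76&8.68\end{pmatrix}.$$
Now compare distances in the operator norm. We have
$$B-A=7\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad\|B-A\|=7\sqrt2\approx9.90,$$
while
$$|B|-|A|=\begin{pmatrix}7.32&4.76\\4.76&8.68\end{pmatrix}$$
has largest eigenvalue $8+\sqrt{0.68^2+4.76^2}=8+\sqrt{23.12}=8+3.4\sqrt2\approx12.81$. So a function that is $1$-Lipschitz on numbers has stretched a distance between matrices by about $29\%$.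

How bad can this get? Not every function shows the effect. For $f(x)=\sin x$ and self-adjoint $A,B$,
$$e^{iA}-e^{iB}=\int_0^1\frac{d}{ds}\Big(e^{isA}e^{i(1-s)B}\Big)ds=\int_0^1e^{isA}\,i(A-B)\,e^{i(1-s)B}\,ds,$$
so $\|e^{iA}-e^{iB}\|\le\|A-B\|$. Since $\sin A-\sin B$ is the imaginary part of $e^{iA}-e^{iB}$, also $\|\sin A-\sin B\|\le\|A-B\|$. The sine, which is smooth and bounded with bounded derivative, does not stretch at all. The question is what happens for the worst function of that kind.

## The operator modulus of continuity and the factor $\sqrt{\log(2/\delta)}$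

We write $X^*$ for the adjoint of $X$, $[X,Y]=XY-YX$, and $\log$ for the natural logarithm.

**Definition.** For a continuous function $f$ on $\mathbb R$ and $\delta>0$,
$$\Omega_f(\delta)=\sup\{\|f(A)-f(B)\|:\ A,B\text{ bounded self-adjoint operators on Hilbert space},\ \|A-B\|\le\delta\}.\tag{1}$$

For example, $\Omega_f(\delta)=\delta$ if $f(x)=x$, the computation above says $\Omega_{\sin}(\delta)\le\delta$, and for $f(x)=|x|$ the two matrices give $\Omega_f(7\sqrt2)\ge8+3.4\sqrt2$. Finite matrices are allowed here. If one insists on an infinite-dimensional space, replace $A,B$ by their direct sums with one and the same self-adjoint operator, which changes neither spoiling condition nor norm: $\|A-B\|$ stays the same, and so does $\|f(A)-f(B)\|$.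

We use two facts from the functional calculus: $\|h(A)\|\le\sup|h|$ over the spectrum of $A$, and $f(UAU^*)=Uf(A)U^*$ for unitary $U$. The following elementary fact is used throughout. The function $\Omega_f$ is nondecreasing, and
$$\Omega_f(k\delta)\le k\,\Omega_f(\delta)\qquad(k\in\mathbb N).\tag{2}$$
Indeed, if $\|A-B\|\le k\delta$, consecutive members of the chain $A+\frac jk(B-A)$, $0\le j\le k$, are at distance at most $\delta$; add up the $k$ differences.

In "Estimates of operator moduli of continuity" (arXiv:1104.3553, 2011), Aleksei Aleksandrov and Vladimir Peller consider functions with $\|f\|_{L^\infty}\le1$ and $\|f'\|_{L^\infty}\le1$. The following is known.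

**Known theorem.** There exist $c>0$ and $f\in C^\infty(\mathbb R)$ with $\|f\|_{L^\infty}\le1$, $\|f'\|_{L^\infty}\le1$ and $\Omega_f(\delta)\ge c\,\delta\sqrt{\log\frac2\delta}$ for every $\delta\in(0,1]$.

About it they write: "We do not know whether [this] Theorem can be improved." The precise question is this. Are there such an $f$, a constant $c>0$ and a function $\psi$ on $(0,1]$ with $\psi(\delta)/\sqrt{\log(2/\delta)}\to\infty$ as $\delta\to0^+$, such that $\Omega_f(\delta)\ge c\,\delta\,\psi(\delta)$ for all $\delta\in(0,1]$?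

## The order $\log(2/\delta)$ and a version for all moduli

The answer is yes, with $\psi(\delta)=\log(2/\delta)$.

**Theorem 1.** There is a real $f\in C^\infty(\mathbb R)$ with $\|f\|_\infty\le1$, $\|f'\|_\infty\le1$ and
$$\Omega_f(\delta)\ge\tfrac1{134}\,\delta\log\tfrac2\delta\qquad\text{for all }\delta\in(0,1].$$

Since $\log(2/\delta)/\sqrt{\log(2/\delta)}\to\infty$ as $\delta\to0^+$, this answers the question affirmatively. To see that the order is best possible, we put the statement in a wider frame.

**Definition.** A *modulus* is a nondecreasing, subadditive function $\omega:[0,\infty)\to[0,\infty)$, not identically $0$, with $\omega(0)=0$, continuous at $0$. We write $\omega_f\le\omega$ if $|f(x)-f(y)|\le\omega(|x-y|)$ for all $x,y\in\mathbb R$, and put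
$$\omega_*(\delta)=\delta\int_\delta^\infty\frac{\omega(t)}{t^2}\,dt\in(0,\infty].$$

Three examples. For $\omega(t)=t^\alpha$ with $0<\alpha<1$, $\omega_*(\delta)=\delta^\alpha/(1-\alpha)$, so nothing is lost but a constant. For $\omega(t)=\min(t,2)$ and $0<\delta\le2$,
$$\omega_*(\delta)=\delta\Big(\int_\delta^2\frac{dt}t+\int_2^\infty\frac{2\,dt}{t^2}\Big)=\delta\Big(\log\frac2\delta+1\Big).$$
For $\omega(t)=t$, $\omega_*\equiv\infty$. In general $\omega_*$ is finite at one $\delta$ if and only if it is finite at all, since $\omega$ is bounded on compact intervals.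

**Theorem 2.** There are absolute constants $0<c<C<\infty$ such that for every modulus $\omega$:

(a) $\omega_f\le\omega$ implies $\Omega_f(\delta)\le C\,\omega_*(\delta)$ for all $\delta>0$;

(b) there is one real $f\in C^\infty(\mathbb R)$ with $\omega_f\le\omega$ and $\Omega_f(\delta)\ge c\,\omega_*(\delta)$ for all $\delta>0$ (if $\omega_*\equiv\infty$, then $\Omega_f\equiv\infty$).

Part (a) is a known theorem of Aleksandrov and Peller; we prove it too. So the bound $\Omega_f\le C\omega_*$ is sharp up to an absolute constant for every modulus, and a single smooth function attains it at all $\delta$ simultaneously.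

**Corollary 3.** If $\|f\|_\infty\le1$ and $\|f'\|_\infty\le1$, then $\Omega_f(\delta)\le C\delta\,(1+\log\frac2\delta)\le3C\,\delta\log\frac2\delta$ on $(0,1]$. Consequently, for a function $\psi\ge0$ on $(0,1]$, there are $f\in C^\infty(\mathbb R)$ with these two bounds and $c>0$ such that $\Omega_f(\delta)\ge c\,\delta\,\psi(\delta)$ on $(0,1]$ if and only if $\psi(\delta)=O(\log\frac2\delta)$ on $(0,1]$.

## Commutators, divided differences, and what nonnegative entries cannot do

We look for two matrices that are close while their images under $f$ are not. Let $A=\operatorname{diag}(x_a)$ with distinct real $x_a$, let $K$ be a real antisymmetric matrix, and let $B=e^{tK}Ae^{-tK}$. The matrix $e^{tK}$ is orthogonal, so $f(B)=e^{tK}f(A)e^{-tK}$. To first order in $t$,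
$$B-A\approx t[K,A],\qquad f(B)-f(A)\approx t[K,f(A)].$$
The entries are $[A,K]_{ab}=(x_a-x_b)K_{ab}$ and $[f(A),K]_{ab}=(f(x_a)-f(x_b))K_{ab}$. Thus, with divided differences $M_{ab}$,
$$[f(A),K]_{ab}=M_{ab}\,[A,K]_{ab}\quad(a\ne b),\qquad M_{ab}=\frac{f(x_a)-f(x_b)}{x_a-x_b},\tag{3}$$
and both diagonals are zero. To first order, then, we want a symmetric matrix $S'$ with zero diagonal and norm bounded by a constant, such that the entrywise product $M\circ S'$ has large norm. Given $S'$, one recovers $K_{ab}=S'_{ab}/(x_a-x_b)$, which is antisymmetric.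

Two points give nothing. With $a\in\{0,1\}$ we get $M\circ S'=M_{01}S'$. This is exact and not only first order: on a two-point set $f$ agrees with an affine function, so if $A$ and $B$ both have their spectrum in this set, then $\|f(A)-f(B)\|=|M_{01}|\,\|A-B\|$.

With more points, the first thing one would try is an $S'$ whose entries are all nonnegative, so that the contributions pile up when tested on a positive vector. This fails for every $f$. Suppose $S'_{ab}\ge0$ for all $a,b$ and $|M_{ab}|\le L$. For unit vectors $u,v$, with $|u|,|v|$ the vectors of absolute values,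
$$|\langle(M\circ S')u,v\rangle|\le L\sum_{a,b}S'_{ab}|u_b||v_a|=L\,\langle S'|u|,|v|\rangle\le L\,\|S'\|.$$
So nothing is gained. The obstruction is that for such an $S'$ the matrix of absolute values has the same norm as $S'$. We need an $S'$ with small norm, through cancellation, for which the matrix of absolute values $|S'_{ab}|$ has large norm. We then need points $x_a$ and values $f(x_a)$ for which $M$ undoes the cancellation. If $M_{ab}$ has the sign of $S'_{ab}$ and size comparable to $1$, then $M\circ S'$ is about as large as the matrix of absolute values.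

There is a second difficulty, independent of the first. "To first order" is worthless unless we know how small $t$ has to be, because $\Omega_f(\delta)$ asks for a definite $\delta$. We must control the second-order term without using second derivatives of $f$.

## A signed sum of dyadic projections

**What this section is for.** We build a matrix $S$ of norm at most $1$ whose absolute row sums grow linearly in the number $n$ of levels. The index set has $2^n$ elements.

The index set is $\{0,1\}^n$; we write $a=(a_0,\dots,a_{n-1})$ and work on $\ell^2(\{0,1\}^n)$. For $0\le j\le n$ let $(E_j)_{ab}=2^{j-n}$ if $a,b$ share the first $j$ digits, and $0$ otherwise. There are $2^{n-j}$ strings with a given beginning of length $j$, so $E_j$ averages over each such class; it is the orthogonal projection onto the functions depending only on the first $j$ digits. These ranges increase, so $E_0\le E_1\le\dots\le E_n=I$, and the $E_{j+1}-E_j$ are mutually orthogonal projections. Hence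
$$S=\sum_{j=0}^{n-1}(-1)^{j+1}(E_{j+1}-E_j),\qquad S^*=S,\quad\|S\|\le1.$$

By hand for $n=2$, in the order $00,01,10,11$: $S=-(E_1-E_0)+(E_2-E_1)=I-2E_1+E_0$, that is
$$S=\frac14\begin{pmatrix}1&-3&1&1\\-3&1&1&1\\1&1&1&-3\\1&1&-3&1\end{pmatrix}.$$
The sign of an off-diagonal entry tells at which digit the two strings first differ: positive at digit $0$, negative at digit $1$. This holds in general.

**Entries of $S$.** Let $a\ne b$ share exactly $m$ initial digits, $0\le m\le n-1$. Then $(E_{j+1}-E_j)_{ab}$ equals $2^{j+1-n}-2^{j-n}=2^{j-n}$ for $j<m$, equals $0-2^{m-n}$ for $j=m$, and equals $0$ for $j>m$. Therefore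
$$S_{ab}=2^{-n}\Big[-\sum_{j<m}(-2)^j+(-2)^m\Big]=2^{-n}\Big[-\frac{1-(-2)^m}3+(-2)^m\Big]=2^{-n}\,\frac{4(-2)^m-1}3.$$
So $(-1)^mS_{ab}=2^{-n}\big(4\cdot2^m-(-1)^m\big)/3$. As $1\le2^m$, this lies between $2^{-n}\cdot3\cdot2^m/3$ and $2^{-n}\cdot5\cdot2^m/3$:
$$2^{m-n}\le(-1)^mS_{ab}\le\tfrac53\,2^{m-n}.\tag{4}$$
On the diagonal, $S_{aa}=\sum_{j<n}(-1)^{j+1}2^{j-n}=-2^{-n}\frac{1-(-2)^n}3$, so $|S_{aa}|\le(1+2^{-n})/3\le\frac12$. Hence
$$S'=S-\operatorname{diag}S\quad\text{satisfies}\quad\|S'\|\le\tfrac32.\tag{5}$$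

For each $a$ there are exactly $2^{n-m-1}$ strings $b$ that first differ from $a$ at digit $m$: digit $m$ is forced, the later ones are free. By (4), the absolute row sums of $S'$ are at least $\sum_{m<n}2^{n-m-1}2^{m-n}=n/2$. Each level contributes at least $\frac12$, while the norm never exceeds $\frac32$.

## Points with lacunary digits, values with alternating digits

**What this section is for.** We choose points $x_a$ and values $g_a$ whose divided difference has sign $(-1)^m$ when $a,b$ first differ at digit $m$, to match (4).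

**Lemma 4.** Let $n\ge1$, and let $\rho_0,\dots,\rho_{n-1}>0$ and $h_0,\dots,h_{n-1}>0$ satisfy $\rho_{j+1}\le\rho_j/8$ and $h_{j+1}\le h_j/8$. For $a\in\{0,1\}^n$ put
$$x_a=\sum_ja_j\rho_j,\qquad g_a=\sum_j(-1)^ja_jh_j.$$

(i) If $a\ne b$ first differ at digit $m$ (so they share exactly the first $m$ digits), then $\frac67\rho_m\le|x_a-x_b|\le\frac87\rho_m$, $|g_a-g_b|\le\frac87h_m$, and $M_{ab}:=\frac{g_a-g_b}{x_a-x_b}$ satisfies $(-1)^mM_{ab}\ge\frac34\frac{h_m}{\rho_m}$.

(ii) If $f$ is any continuous real function on $\mathbb R$ and $\tau\in\mathbb R$ is such that $f(x_a+\tau)=g_a$ for all $a$, then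
$$\Omega_f(\rho_{n-1})\ge\frac{\rho_{n-1}}{12}\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}.$$

Before the proof, here is $n=2$ with $\rho_j=8^{-j}$ and $h_j=\frac12 8^{-j}$. In the order $00,01,10,11$ the points are $0,\frac18,1,\frac98$ and the values are $0,-\frac1{16},\frac12,\frac7{16}$. The divided differences are $-\frac12$ for the two pairs that differ only at digit $1$, and $\frac12,\frac12,\frac7{18},\frac9{14}$ for the pairs $(00,10),(01,11),(00,11),(01,10)$. Every off-diagonal entry of $M\circ S'$ is positive. Row $00$ sums to $\frac38+\frac18+\frac7{72}=\frac{43}{72}$, row $01$ to $\frac38+\frac18+\frac9{56}=\frac{37}{56}$; rows $11$ and $10$ repeat these. Here $S'=S-\frac14I$, and $S$ has eigenvalues $0,-1,1$, so $\|S'\|=\frac54$. Two levels bring no gain yet, since $\frac{37}{56}<\frac9{14}\cdot\frac54$. The gain appears as $n$ grows: each new level adds a fixed amount to the row sums of $M\circ S'$, while $\|S'\|\le\frac32$ throughout.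

**Proof of (i).** The first differing digit dominates. We have $x_a-x_b=(a_m-b_m)\rho_m+\theta$ with
$$|\theta|\le\sum_{j>m}\rho_j\le\rho_m\big(\tfrac18+\tfrac1{64}+\cdots\big)=\tfrac17\rho_m,$$
and likewise $g_a-g_b=(-1)^m(a_m-b_m)h_m+\theta'$ with $|\theta'|\le\frac17h_m$. Since $a_m-b_m=\pm1$, the size estimates follow. The sign of $x_a-x_b$ is that of $a_m-b_m$, and the sign of $g_a-g_b$ is that of $(-1)^m(a_m-b_m)$, so $(-1)^mM_{ab}>0$ and
$$(-1)^mM_{ab}=\frac{|g_a-g_b|}{|x_a-x_b|}\ge\frac{\frac67h_m}{\frac87\rho_m}=\frac34\frac{h_m}{\rho_m}.$$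

**Proof of (ii), Step 1: a large commutator.** This step gives the first-order gain. Replacing $f$ by $f(\cdot+\tau)$ does not change $\Omega_f$, because one may replace $A,B$ by $A+\tau I,B+\tau I$. So let $\tau=0$. Put $A=\operatorname{diag}(x_a)$, $K_{ab}=S_{ab}/(x_a-x_b)$ for $a\ne b$, $K_{aa}=0$. Then $K$ is real antisymmetric, $[A,K]=S'$, and by (3) $[f(A),K]_{ab}=M_{ab}S_{ab}$ for $a\ne b$, with zero diagonal. By (i) and (4), if $a,b$ first differ at digit $m$,
$$M_{ab}S_{ab}=(-1)^mM_{ab}\cdot(-1)^mS_{ab}\ge\frac34\frac{h_m}{\rho_m}\,2^{m-n}.$$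
With the unit vector $e=2^{-n/2}(1,\dots,1)$ and the count $2^{n-m-1}$ of such $b$ for each $a$,
$$\|[f(A),K]\|\ge\langle[f(A),K]e,e\rangle=2^{-n}\sum_{a\ne b}M_{ab}S_{ab}\ge\sum_{m=0}^{n-1}2^{n-m-1}\cdot\frac34\frac{h_m}{\rho_m}\cdot2^{m-n}=\frac38\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}.\tag{6}$$

**Step 2: the norm of $K$.** This step tells how large $t$ may be. The norm of $K$ is at most its largest absolute row sum (the entries $|K_{ab}|$ form a symmetric matrix, so row and column sums agree). By (4) and $|x_a-x_b|\ge\frac67\rho_m$,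
$$\|K\|\le\sum_{m=0}^{n-1}2^{n-m-1}\cdot\frac53\,2^{m-n}\cdot\frac7{6\rho_m}=\frac{35}{36}\sum_{m=0}^{n-1}\frac1{\rho_m}\le\frac{35}{36}\cdot\frac87\cdot\frac1{\rho_{n-1}}=\frac{10}{9\rho_{n-1}},\tag{7}$$
because $1/\rho_m\le8^{-(n-1-m)}/\rho_{n-1}$. So $\|K\|$ is governed by the smallest gap alone.

**Step 3: from the commutator to a difference.** This step replaces "to first order" by an inequality at the definite distance $\rho_{n-1}$. Let $t=\frac9{20}\rho_{n-1}$, so that $t\|K\|\le\frac12$ by (7), and let $B=e^{tK}Ae^{-tK}$. Since $\frac{d}{ds}e^{sK}Ae^{-sK}=e^{sK}[K,A]e^{-sK}$ and $e^{sK}$ is orthogonal, (5) gives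
$$\|B-A\|\le t\,\|[K,A]\|=t\|S'\|\le\tfrac9{20}\cdot\tfrac32\,\rho_{n-1}=\tfrac{27}{40}\rho_{n-1}\le\rho_{n-1}.$$
Put $F(s)=e^{sK}f(A)e^{-sK}$. Then $F(0)=f(A)$, $F(t)=f(B)$, $F'(s)=e^{sK}[K,f(A)]e^{-sK}$ and $F''(s)=e^{sK}[K,[K,f(A)]]e^{-sK}$. Taylor's formula with integral remainder reads
$$f(B)-f(A)=t[K,f(A)]+\int_0^t(t-s)\,e^{sK}[K,[K,f(A)]]e^{-sK}\,ds.$$
The double commutator has norm at most $2\|K\|\,\|[K,f(A)]\|$, so the remainder is bounded by a multiple of the main term itself, whatever $f$ is: the integral has norm at most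
$$\frac{t^2}2\cdot2\|K\|\,\|[K,f(A)]\|=t\cdot t\|K\|\cdot\|[K,f(A)]\|\le\frac t2\|[K,f(A)]\|.$$
Therefore, by (6),
$$\|f(B)-f(A)\|\ge\frac t2\|[K,f(A)]\|\ge\frac{9\rho_{n-1}}{40}\cdot\frac38\sum_m\frac{h_m}{\rho_m}=\frac{27}{320}\,\rho_{n-1}\sum_m\frac{h_m}{\rho_m},$$
and $\frac{27}{320}>\frac1{12}$. Since $\|A-B\|\le\rho_{n-1}$, Lemma 4 is proved. $\square$

Remark. The alternating signs in $g_a$ make (6) a one-line computation, but divided differences of both signs are not needed for growth. Let $h_m=\rho_m/2$ for all $m$. By (i), $|M_{ab}|\le\frac87h_m\big/\frac67\rho_m=\frac23$. If $\tilde f(x_a)=\frac12(x_a+g_a)$, its divided differences $\frac12(1+M_{ab})$ all lie in $[\frac16,\frac56]$. With the same $K$, $[\tilde f(A),K]=\frac12S'+\frac12[f(A),K]$, and by (5) and (6) its norm is at least $\frac12\cdot\frac{3n}{16}-\frac12\cdot\frac32=\frac{3n}{32}-\frac34$, which still grows linearly in $n$.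

## Lipschitz interpolation and the proof of Theorem 1

Lemma 4 prescribes $f$ at finitely many points only. To produce smooth functions with these values we use two standard facts, in which $\theta$ denotes a modulus.

**Extension.** Let $Y\subset\mathbb R$ be nonempty and $g:Y\to\mathbb R$ bounded with $|g(x)-g(y)|\le\theta(|x-y|)$ on $Y$. Then $G(x)=\inf_{y\in Y}\big(g(y)+\theta(|x-y|)\big)$ is finite, equals $g$ on $Y$, and satisfies $\omega_G\le\theta$. It is finite because $g$ is bounded below and $\theta\ge0$. For $x\in Y$, each term is at least $g(x)$, with equality at $y=x$. Finally $\theta(|x-y|)\le\theta(|x'-y|)+\theta(|x-x'|)$ by monotonicity and subadditivity, so $G(x)\le G(x')+\theta(|x-x'|)$.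

**Smoothing.** Let $\omega_G\le\theta$, and let $\chi\ge0$ be smooth with integral $1$ and support in $[-\eta,\eta]$. Then $G*\chi$ is smooth, $\omega_{G*\chi}\le\theta$ (average the inequality over translates), the support grows by at most $\eta$ on each side, and $(G*\chi)(x_0)=G(x_0)$ whenever $G$ is constant on $[x_0-\eta,x_0+\eta]$. For $\theta(t)=t$ we get $|(G*\chi)'|\le1$.

**Step 1: one block for each $n$.** We construct a smooth function with compact support that carries the data of Lemma 4 with $n$ levels. Fix $n\ge1$. Put $\rho_j=8^{-j}$ and $h_j=\frac12 8^{-j}$ for $0\le j\le n-1$, let $x_a,g_a$ be as in Lemma 4, and let $\eta=\rho_{n-1}/7$. Then $x_a\in[0,\frac87]$ and $|g_a|\le\frac47$. Define $g=g_a$ on $[x_a-\eta,x_a+\eta]$ for each $a$, and $g=0$ on $\mathbb R\setminus(-1,3)$. The flat pieces are there so that smoothing will not move the values at the $x_a$.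

We check that the pieces are disjoint and $g$ is $1$-Lipschitz on its domain. If $a\ne b$ first differ at digit $m$, points $x',y'$ of the corresponding intervals satisfy
$$|x'-y'|\ge\tfrac67\rho_m-2\eta\ge\tfrac67\rho_m-\tfrac27\rho_m=\tfrac47\rho_m=\tfrac87h_m\ge|g_a-g_b|=|g(x')-g(y')|.$$
In particular the intervals are pairwise disjoint. They all lie in $[-\frac17,\frac97]$, whose distance to $\mathbb R\setminus(-1,3)$ is $\frac67\ge\frac47\ge|g|$. Two points of the same interval, or two points outside $(-1,3)$, have equal values.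

Extend $g$ to a $1$-Lipschitz function on $\mathbb R$, truncate it to $[-\frac47,\frac47]$ (this keeps it $1$-Lipschitz and does not change it on the domain of $g$), and smooth it with $\chi$ supported in $[-\eta,\eta]$. The result $F_n\in C_c^\infty(\mathbb R)$ satisfies $\|F_n\|_\infty\le1$, $\|F_n'\|_\infty\le1$, $\operatorname{supp}F_n\subset[-1-\eta,3+\eta]\subset[-2,4]$, and $F_n(x_a)=g_a$ for all $a$.

**Step 2: one function for all $n$.** Put $f(x)=\sum_{n\ge1}F_n(x-10n)$. The supports lie in $[10n-2,10n+4]$, so they are disjoint and locally finite. Hence $f\in C^\infty(\mathbb R)$ and $\|f\|_\infty,\|f'\|_\infty\le1$. For each $n$, $f(x_a+10n)=F_n(x_a)=g_a$, so Lemma 4(ii) with $\tau=10n$ and $\sum_{m<n}h_m/\rho_m=\frac n2$ gives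
$$\Omega_f(8^{1-n})\ge\tfrac1{12}\,8^{1-n}\cdot\tfrac n2=\tfrac n{24}\,8^{1-n}\qquad(n\ge1).$$

**Step 3: all $\delta\in(0,1]$.** We interpolate between the scales $8^{1-n}$. Choose $n\ge1$ with $8^{-n}<\delta\le\rho:=8^{1-n}$ and let $k=\lceil\rho/\delta\rceil$. As $\rho/\delta\ge1$, $k\le2\rho/\delta$. By (2), $\Omega_f(\rho)\le\Omega_f(k\delta)\le k\,\Omega_f(\delta)$, so
$$\Omega_f(\delta)\ge\frac\delta{2\rho}\,\Omega_f(\rho)\ge\frac n{48}\,\delta.$$
Since $\frac1\delta<8^n$, we have $\log\frac2\delta<\log2+3n\log2\le4n\log2<2.78\,n$. As $48\cdot2.78=133.44<134$, we conclude $\Omega_f(\delta)\ge\frac1{134}\,\delta\log\frac2\delta$. This proves Theorem 1. $\blacksquare$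

The number of levels available at distance $\delta$ is comparable to $\log(1/\delta)$, because the smallest gap $8^{1-n}$ must be comparable to $\delta$ by (7), and each level contributes a fixed amount. This is the source of the full logarithm.

## Lower bounds for an arbitrary modulus: proof of Theorem 2(b)

We first collect facts on a modulus $\omega$. By subadditivity $\omega(kt)\le k\,\omega(t)$ for $k\in\mathbb N$. By monotonicity, then, $\omega(\lambda t)\le\omega(\lceil\lambda\rceil t)\le(1+\lambda)\omega(t)$ for $\lambda\ge0$. We have $\omega(t)>0$ for $t>0$, since $\omega(t)=0$ would force $\omega(kt)=0$ for all $k$ and hence $\omega\equiv0$. Also $|\omega(s)-\omega(t)|\le\omega(|s-t|)$, so $\omega$ is continuous. Finally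
$$\int_\delta^{2\delta}\frac{\omega(t)}{t^2}\,dt\le\omega(2\delta)\int_\delta^{2\delta}\frac{dt}{t^2}=\frac{\omega(2\delta)}{2\delta}=\int_{2\delta}^\infty\frac{\omega(2\delta)}{t^2}\,dt\le\int_{2\delta}^\infty\frac{\omega(t)}{t^2}\,dt,$$
and therefore
$$\int_\delta^\infty\frac{\omega(t)}{t^2}\,dt\le2\int_{2\delta}^\infty\frac{\omega(t)}{t^2}\,dt.\tag{8}$$

We want to use Lemma 4 with $h_j$ proportional to $\omega(\rho_j)$, so that $\sum h_j/\rho_j$ resembles $\int\omega(t)t^{-2}dt$. The scales $\rho_j$ can be taken a factor $8$ apart, but $\omega(\rho_j)$ need not drop by a factor $8$ from one to the next. For $\omega(t)=\min(t,2)$ it is constant on all scales $\ge2$. So the scales must be thinned out, at the cost of only a constant factor in the sum.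

**Step 1: choice of scales.** This step finds scales satisfying both hypotheses of Lemma 4 while keeping a fixed fraction of the integral. Fix $\delta>0$ and an integer $N\ge0$. For $0\le i\le N$ let $\ell_i=8^i\delta$, $r_i=\omega(\ell_i)$, $s_i=r_i/\ell_i$. On $[\ell_i,8\ell_i]$ we have $\omega\le\omega(8\ell_i)\le8r_i$, and $\int_{\ell_i}^{8\ell_i}t^{-2}dt\le1/\ell_i$, so
$$\int_\delta^{8^{N+1}\delta}\frac{\omega(t)}{t^2}\,dt\le8\sum_{i=0}^Ns_i.\tag{9}$$
Group the scales by the size of $r_i$: for $v\in\mathbb Z$ let $B_v=\{i\in\{0,\dots,N\}:8^v\le r_i<8^{v+1}\}$, and if $B_v\ne\emptyset$ let $i_v=\min B_v$. In the example $\omega(t)=\min(t,2)$, all scales $\ell_i\ge2$ fall in $B_0$. From each group only the first index is kept, and it carries a fixed share of the group's sum: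
$$\sum_{i\in B_v}s_i\le8^{v+1}\sum_{i\ge i_v}\frac1{\ell_i}\le\frac87\cdot\frac{8^{v+1}}{\ell_{i_v}}\le\frac{64}7\cdot\frac{r_{i_v}}{\ell_{i_v}}=\frac{64}7\,s_{i_v},$$
where the last inequality uses $r_{i_v}\ge8^v$. Summing over $v$, $\sum_vs_{i_v}\ge\frac7{64}\sum_{i=0}^Ns_i$. For one of the two parities of $v$, the set $G=\{i_v:B_v\ne\emptyset,\ v\text{ of that parity}\}$ carries at least half of the left side:
$$\sum_{i\in G}s_i\ge\frac7{128}\sum_{i=0}^Ns_i.\tag{10}$$
The right side is positive, so $G\ne\emptyset$. If $i_v<i_{v'}$ both lie in $G$, then $v<v'$ because $r_i$ is nondecreasing in $i$, hence $v'\ge v+2$ and $r_{i_v}<8^{v+1}\le8^{v'}/8\le r_{i_{v'}}/8$. Also $\ell_{i_v}\le\ell_{i_{v'}}/8$. Enumerate $\{\ell_i:i\in G\}$ decreasingly as $\rho_0>\dots>\rho_{n-1}$ and put $h_j=\frac15\omega(\rho_j)$. The hypotheses of Lemma 4 hold.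

**Step 2: one block.** We build a smooth compactly supported function that carries these data and has modulus at most $\frac12\omega$. The factor $\frac12$ leaves room for gluing. Let $\eta=\rho_{n-1}/7$. Put $g=g_a$ on $[x_a-\eta,x_a+\eta]$ for each $a$, and $g=0$ on $\mathbb R\setminus(-2\rho_0,4\rho_0)$; let $Y$ be the resulting domain. If $a\ne b$ first differ at digit $m$, points $x',y'$ of the corresponding intervals satisfy $|x'-y'|\ge\frac67\rho_m-\frac27\rho_m\ge\frac12\rho_m$. So these intervals are disjoint, and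
$$|g(x')-g(y')|\le\tfrac87h_m=\tfrac8{35}\omega(\rho_m)\le\tfrac14\omega(\rho_m)\le\tfrac12\omega(\rho_m/2)\le\tfrac12\omega(|x'-y'|).$$
Since $0\le x_a\le\frac87\rho_0$, the intervals lie in $[-\frac17\rho_0,\frac97\rho_0]$, at distance at least $\rho_0$ from $\mathbb R\setminus(-2\rho_0,4\rho_0)$, and $|g_a|\le\frac87h_0=\frac8{35}\omega(\rho_0)\le\frac12\omega(\rho_0)$. Thus $|g(x)-g(y)|\le\frac12\omega(|x-y|)$ on all of $Y$. Extend $g$ with $\theta=\frac12\omega$ and smooth with $\chi$ supported in $[-\eta,\eta]$. This gives $F=F_{\delta,N}\in C_c^\infty(\mathbb R)$ with $\omega_F\le\frac12\omega$, $F(x_a)=g_a$ for all $a$, and $\operatorname{supp}F\subset[-3\rho_0,5\rho_0]$.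

**Step 3: combination of countably many blocks.** This step makes one function serve all $\delta$ and all $N$. Enumerate all pairs $(\delta,N)$ with $\delta=2^j$, $j\in\mathbb Z$, and $N\ge0$. Let $f$ be the sum of translates of the $F_{\delta,N}$, supported in pairwise disjoint compact intervals that march to $+\infty$ with gaps at least $1$. Then $f\in C^\infty(\mathbb R)$ is real, and $f$ vanishes at the endpoints of these intervals by continuity.

We check $\omega_f\le\omega$. Suppose $x<y$ lie in different support intervals. Let $p$ be the right endpoint of the interval of $x$ and $q$ the left endpoint of the interval of $y$, so $x\le p<q\le y$ and $f(p)=f(q)=0$. Then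
$$|f(x)-f(y)|\le|f(x)-f(p)|+|f(q)-f(y)|\le\tfrac12\omega(|x-p|)+\tfrac12\omega(|q-y|)\le\omega(|x-y|).$$
In all other cases $f(x)$ and $f(y)$ are values of a single translated block (a point in no support interval has value $0$, which is also the value of any block there), so the difference is at most $\frac12\omega(|x-y|)$.

**Step 4: the lower bound.** Let $\delta=2^j$ and $N\ge0$. The number $\rho_{n-1}$ belonging to $(\delta,N)$ is of the form $8^i\delta$, an integer multiple of $\delta$. By (2), Lemma 4(ii), (10) and (9),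
$$\frac{\Omega_f(\delta)}\delta\ge\frac{\Omega_f(\rho_{n-1})}{\rho_{n-1}}\ge\frac1{12}\sum_{i\in G}\frac{s_i}5\ge\frac1{60}\cdot\frac7{128}\cdot\frac18\int_\delta^{8^{N+1}\delta}\frac{\omega(t)}{t^2}\,dt.$$
Since $f$ contains the blocks for every $N$, we may let $N\to\infty$: $\Omega_f(\delta)\ge c_0\,\omega_*(\delta)$ for $\delta=2^j$, with $c_0=\frac7{61440}$. For general $\delta>0$ choose $j$ with $\delta\le\delta':=2^j<2\delta$. Then $\Omega_f(\delta')\le\Omega_f(2\delta)\le2\Omega_f(\delta)$, and by (8)
$$\Omega_f(\delta)\ge\tfrac12\Omega_f(\delta')\ge\tfrac{c_0}2\,\delta'\int_{\delta'}^\infty\frac{\omega(t)}{t^2}\,dt\ge\tfrac{c_0}2\,\delta\int_{2\delta}^\infty\frac{\omega(t)}{t^2}\,dt\ge\tfrac{c_0}4\,\omega_*(\delta).$$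
All this is valid in $[0,\infty]$, so $\omega_*\equiv\infty$ gives $\Omega_f\equiv\infty$. This proves Theorem 2(b). $\blacksquare$

## The operator Bernstein inequality

For the upper bound we cut $f$ into pieces of bounded frequency. A bounded continuous $g$ has *Fourier spectrum in* $[-\sigma,\sigma]$ if its distributional Fourier transform is supported there; for example $g(x)=\sin\sigma x$. We recall the classical Bernstein inequality: if $\Phi$ is entire, $|\Phi(z)|\le c\,e^{\tau|\mathrm{Im}\,z|}$ for some constant $c$, and $|\Phi|\le m$ on $\mathbb R$, then $|\Phi'|\le\tau m$ on $\mathbb R$.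

**Lemma 5.** If $g$ is bounded and continuous with Fourier spectrum in $[-\sigma,\sigma]$, then $\|g(A)-g(B)\|\le\sigma\|g\|_\infty\|A-B\|$ for bounded self-adjoint $A,B$.

**Step 1: an integrable substitute for $g$.** This step makes $g$ an honest Fourier integral. For $\varepsilon>0$ let $g_\varepsilon(x)=g(x)\big(\frac{\sin\varepsilon x}{\varepsilon x}\big)^2$. It is continuous and integrable, and $\|g_\varepsilon\|_\infty\le\|g\|_\infty$. The second factor is $\int_{-2\varepsilon}^{2\varepsilon}\kappa(\zeta)e^{i\zeta x}d\zeta$ with a continuous triangular function $\kappa$, and $g(x)e^{i\zeta x}$ has spectrum in $[\zeta-\sigma,\zeta+\sigma]$. So $g_\varepsilon$ has spectrum in $[-\sigma_\varepsilon,\sigma_\varepsilon]$, where $\sigma_\varepsilon=\sigma+2\varepsilon$. The Fourier transform of an integrable function is continuous; here it also has compact support, so Fourier inversion gives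
$$g_\varepsilon(x)=\int_{-\sigma_\varepsilon}^{\sigma_\varepsilon}\gamma(\xi)e^{i\xi x}\,d\xi\qquad\text{with }\gamma\text{ continuous}.$$

**Step 2: reduction to the scalar inequality.** We interpolate between $A$ and $B$ by an entire function. Let $D=B-A$, let $u,v$ be unit vectors, and put
$$\Phi(z)=\int_{-\sigma_\varepsilon}^{\sigma_\varepsilon}\gamma(\xi)\,\langle e^{i\xi(A+zD)}u,v\rangle\,d\xi,$$
an entire function of $z$. For any bounded $X$ with $\mathrm{Re}X=\frac12(X+X^*)$ one has $\|e^X\|\le e^{\|\mathrm{Re}X\|}$, because $\frac d{ds}\|e^{sX}w\|^2=2\langle(\mathrm{Re}X)e^{sX}w,e^{sX}w\rangle\le2\|\mathrm{Re}X\|\,\|e^{sX}w\|^2$. For $X=i\xi(A+zD)$ we have $\mathrm{Re}X=-\xi(\mathrm{Im}\,z)D$, so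
$$|\Phi(z)|\le\|\gamma\|_{L^1}\,e^{\sigma_\varepsilon\|D\||\mathrm{Im}\,z|}.$$
For real $s$, $\Phi(s)=\langle g_\varepsilon(A+sD)u,v\rangle$, so $|\Phi(s)|\le\|g\|_\infty$. Bernstein's inequality gives $|\Phi'|\le\sigma_\varepsilon\|D\|\,\|g\|_\infty$ on $\mathbb R$, hence
$$|\langle(g_\varepsilon(B)-g_\varepsilon(A))u,v\rangle|=|\Phi(1)-\Phi(0)|\le\sigma_\varepsilon\|g\|_\infty\|D\|.$$
Take the supremum over $u,v$ and let $\varepsilon\to0$. Since $g_\varepsilon\to g$ uniformly on compact sets, $g_\varepsilon(A)\to g(A)$ and $g_\varepsilon(B)\to g(B)$ in norm. $\square$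

## Upper bounds by frequency decomposition: proof of Theorem 2(a)

If $\omega_*\equiv\infty$ there is nothing to prove, so assume $\omega_*<\infty$, and let $\omega_f\le\omega$.

**Step 1: the pieces.** We split $f$ into frequency bands and bound each in the supremum norm. Fix a Schwartz function $\varphi$ with $\int\varphi=1$ and $\hat\varphi$ supported in $[-1,1]$. Put $\varphi_k(x)=2^k\varphi(2^kx)$ and $f_k=f*\varphi_k$ for $k\in\mathbb Z$. This is well defined, since $|f(x)|\le|f(0)|+\omega(|x|)\le|f(0)|+(1+|x|)\omega(1)$. Let $C_1=\int(1+|u|)|\varphi(u)|\,du$. Using $\int\varphi_k=1$ and the substitution $u=2^ky$,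
$$\|f-f_k\|_\infty\le\int\omega(|y|)|\varphi_k(y)|\,dy=\int\omega(2^{-k}|u|)|\varphi(u)|\,du\le C_1\,\omega(2^{-k}).$$
Consequently
$$\|f_k-f_{k-1}\|_\infty\le C_1\big(\omega(2^{-k})+\omega(2^{1-k})\big)\le3C_1\,\omega(2^{-k}).$$
The Fourier transform of $f_k$ is $\hat f$ times $\hat\varphi(2^{-k}\xi)$, so $f_k-f_{k-1}$ is bounded and continuous with spectrum in $[-2^k,2^k]$.

**Step 2: the decomposition.** Let $\|A-B\|\le\delta$ and choose $n\in\mathbb Z$ with $2^{-n}\le\delta<2^{1-n}$. For large $K\in\mathbb N$ write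
$$f=(f-f_n)+\sum_{-K<k\le n}(f_k-f_{k-1})+f_{-K}.$$
We estimate the three contributions to $\|f(A)-f(B)\|$ in turn.

**Step 3: high frequencies.** Here the supremum norm is enough. Note $\omega(\delta)=\delta\int_\delta^\infty\omega(\delta)t^{-2}dt\le\omega_*(\delta)$. The first term contributes at most
$$2\|f-f_n\|_\infty\le2C_1\omega(2^{-n})\le2C_1\omega(\delta)\le2C_1\,\omega_*(\delta).$$

**Step 4: middle frequencies.** Here Lemma 5 is used. The sum contributes at most $3C_1\delta\sum_{k\le n}2^k\omega(2^{-k})$. By monotonicity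
$$\int_{2^{-k}}^{2^{1-k}}\frac{\omega(t)}{t^2}\,dt\ge\omega(2^{-k})\,(2^k-2^{k-1})=\tfrac12\,2^k\omega(2^{-k}).$$
The intervals $[2^{-k},2^{1-k}]$ with $k\le n$ cover $[2^{-n},\infty)$ without overlap of positive length, and $2^{-n}>\delta/2$. So, using (8) with $\delta/2$ in place of $\delta$, the contribution is at most
$$6C_1\,\delta\int_{\delta/2}^\infty\frac{\omega(t)}{t^2}\,dt\le12C_1\,\delta\int_\delta^\infty\frac{\omega(t)}{t^2}\,dt=12C_1\,\omega_*(\delta).$$

**Step 5: low frequencies.** We show that the last term disappears as $K\to\infty$. Since $\int\varphi_{-K}'=0$ and $\varphi_{-K}'(y)=2^{-2K}\varphi'(2^{-K}y)$, the substitution $y=2^Ku$ gives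
$$|f_{-K}'(x)|=\Big|\int\big(f(x-y)-f(x)\big)\varphi_{-K}'(y)\,dy\Big|\le2^{-K}\int\omega(2^K|u|)|\varphi'(u)|\,du\le2^{-K}\omega(2^K)\int(1+|u|)|\varphi'(u)|\,du.$$
Now $2^{-K}\omega(2^K)=\int_{2^K}^\infty\omega(2^K)t^{-2}dt\le\int_{2^K}^\infty\omega(t)t^{-2}dt\to0$, because $\omega_*<\infty$. Hence $f_{-K}-f_{-K}(0)\to0$ uniformly on compact sets. The constant $f_{-K}(0)$ cancels in the difference, so $f_{-K}(A)-f_{-K}(B)\to0$ in norm.

Letting $K\to\infty$ we obtain $\Omega_f(\delta)\le14C_1\,\omega_*(\delta)$. This proves Theorem 2(a) with $C=14C_1$. $\blacksquare$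

## Bounded functions with bounded derivative: proof of Corollary 3

Let $\|f\|_\infty\le1$ and $\|f'\|_\infty\le1$. Then $|f(x)-f(y)|\le\min(|x-y|,2)$, so $\omega_f\le\omega$ for the modulus $\omega(t)=\min(t,2)$. We computed $\omega_*(\delta)=\delta(1+\log\frac2\delta)$ for $\delta\le2$. Theorem 2(a) gives $\Omega_f(\delta)\le C\delta(1+\log\frac2\delta)$. On $(0,1]$ we have $\log\frac2\delta\ge\log2>\frac12$, so $1\le2\log\frac2\delta$ and $\Omega_f(\delta)\le3C\,\delta\log\frac2\delta$.

Now let $\psi\ge0$ on $(0,1]$. If $\Omega_f(\delta)\ge c\,\delta\,\psi(\delta)$ on $(0,1]$ for some such $f$ and some $c>0$, then $\psi(\delta)\le\frac{3C}c\log\frac2\delta$. Conversely, if $\psi(\delta)\le R\log\frac2\delta$ on $(0,1]$ with $R>0$, the function of Theorem 1 satisfies $\Omega_f(\delta)\ge\frac1{134}\delta\log\frac2\delta\ge\frac1{134R}\,\delta\,\psi(\delta)$. So $\sqrt{\log(2/\delta)}$ in the known theorem can be replaced by $\log(2/\delta)$, and by nothing of larger order. $\blacksquare$
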